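\title{A signature obstruction to K3 surfaces over finite fields with given $L$-function}


\begin{abstract}
The transcendental part of the $L$-function of a non-supersingular K3 surface over $\mathbf{F}_q$ satisfies five explicit conditions, and a conditional converse of Taelman realizes every polynomial satisfying them after a finite extension $\mathbf{F}_{q^n}$ of the base field. Taelman asked whether one can take $n=1$. We show that one cannot: for $p=4523$ and $q=p^4$ we give a polynomial of degree $16$ that satisfies the five conditions and does not come from any K3 surface over $\mathbf{F}_q$. The N\'eron--Severi group of such a surface would be a quadratic form of signature $(1,5)$ that is hyperbolic over $\mathbf{Q}_\ell$ for every prime $\ell$, and the product formula for Hilbert symbols forbids this.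
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $p$ be a prime and $q$ a power of $p$. A K3 surface over $\mathbf{F}_q$ is a smooth, projective, geometrically connected surface $X$ with $\omega_X\cong\mathcal{O}_X$ and $\mathrm{H}^1(X,\mathcal{O}_X)=0$. Write $\bar X=X_{\bar{\mathbf{F}}_q}$, let $F$ be the geometric Frobenius, and for a prime $\ell\neq p$ put
\[
L(X/\mathbf{F}_q,T)=\det\bigl(1-TF,\ \mathrm{H}^2(\bar X,\mathbf{Q}_\ell(1))\bigr)=\prod_{i=1}^{22}(1-\gamma_iT)\in\mathbf{Q}[T].
\]
All $\gamma_i$ have complex absolute value $1$, and they determine the point counts through $\#X(\mathbf{F}_{q^n})=1+q^n\sum_i\gamma_i^n+q^{2n}$. A line bundle on $\bar X$ is defined over a finite extension of $\mathbf{F}_q$, so the eigenvalues of $F$ on the span of the Chern classes of line bundles are roots of unity. Accordingly one writes $L=L_{\mathrm{alg}}L_{\mathrm{trc}}$ in $\mathbf{Q}[T]$, where $L_{\mathrm{alg}}$ is the product of the factors $1-\gamma_iT$ with $\gamma_i$ a root of unity and $L_{\mathrm{trc}}$ is the product of the others. Which polynomials occur as $L_{\mathrm{trc}}$?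 Recall that the height of $X$ is the height of its formal Brauer group, a positive integer or $\infty$, and that $X$ is supersingular if its height is $\infty$.

\begin{theorem}[{\cite[Theorem 1]{Taelman}}]\label{thm:necessary}
Let $X$ be a K3 surface over $\mathbf{F}_q$ that is not supersingular, and write $L_{\mathrm{trc}}(X/\mathbf{F}_q,T)=\prod_{i=1}^{2d}(1-\gamma_iT)$. Then the following hold, and the integer $h$ in \textup{(5)} is the height of $X$.
\begin{enumerate}
\item[(1)] $d\le 10$.
\item[(2)] No $\gamma_i$ is a root of unity.
\item[(3)] $L_{\mathrm{trc}}=Q^e$ for an irreducible $Q\in\mathbf{Q}[T]$ and an integer $e\ge1$.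
\item[(4)] Every $\gamma_i$ has absolute value $1$ under every complex embedding and is an $\ell$-adic unit for every prime $\ell\ne p$.
\item[(5)] Let $v$ be the valuation on $\bar{\mathbf{Q}}_p$ with $v(q)=1$. There is a positive integer $h$ such that exactly $h$ of the $\gamma_i$ have $v(\gamma_i)=-1/h$, exactly $h$ have $v(\gamma_i)=1/h$, and all others have $v(\gamma_i)=0$. Moreover, the factor of $Q$ in $\mathbf{Q}_p[T]$ formed by its roots of negative valuation is irreducible in $\mathbf{Q}_p[T]$.
\end{enumerate}
\end{theorem}

The converse depends on a semistable reduction hypothesis. A K3 surface $X$ over a finite extension $k$ of $\mathbf{Q}_p$ has \emph{property $(\star)$} if there are a finite extension $k'$ of $k$ and a proper flat algebraic space $\mathfrak{X}\to\operatorname{Spec}\mathcal{O}_{k'}$ such that the generic fiber of $\mathfrak{X}$ is isomorphic to $X_{k'}$, the space $\mathfrak{X}$ is regular, its special fiber is a reduced normal crossings divisor with smooth components, and $\omega_{\mathfrak{X}/\mathcal{O}_{k'}}\cong\mathcal{O}_{\mathfrak{X}}$.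

\begin{theorem}[{\cite[Theorem 3]{Taelman}}]\label{thm:converse}
Assume that every K3 surface over a $p$-adic field has property $(\star)$. Let $L=\prod_{i=1}^{2d}(1-\gamma_iT)\in1+T\mathbf{Q}[T]$ satisfy \textup{(1)--(5)}. Then there are a positive integer $n$ and a K3 surface $X$ over $\mathbf{F}_{q^n}$ with $L_{\mathrm{trc}}(X/\mathbf{F}_{q^n},T)=\prod_{i=1}^{2d}(1-\gamma_i^nT)$.
\end{theorem}

Extending the base field from $\mathbf{F}_q$ to $\mathbf{F}_{q^n}$ replaces $F$ by $F^n$, so the conclusion of Theorem~\ref{thm:converse} is what one would see over $\mathbf{F}_{q^n}$ if a surface over $\mathbf{F}_q$ with $L_{\mathrm{trc}}=L$ existed. Taelman \cite{Taelman} asks whether one can take $n=1$: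

\begin{quote}
Assume $(\star)$ for all K3 surfaces over $p$-adic fields, and let $L\in1+T\mathbf{Q}[T]$ satisfy (1)--(5). Must there be a K3 surface $X$ over $\mathbf{F}_q$ with $L_{\mathrm{trc}}(X/\mathbf{F}_q,T)=L$?
\end{quote}

At least for large $q$ one might guess that the answer is yes. The factor $L_{\mathrm{alg}}$, of degree $22-2d$, is not prescribed, which leaves room for choice; and for $q\geq22$ the numbers $1+q^n\sum\gamma_i^n+q^{2n}\geq 1+q^n(q^n-22)$ are positive whatever the $\gamma_i$ are, so no point count can become negative. Nevertheless the answer is no.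

\begin{theorem}\label{thm:main}
Let $p=4523$, which is prime, let $q=p^4$, and let
\[
Q(T)=\frac{1}{4523}\bigl(4523+17292\,T+25539\,T^2+17292\,T^3+4523\,T^4\bigr),\qquad L=Q^4 .
\]
Then $L$ satisfies \textup{(1)--(5)} with $d=8$ and $h=4$, and there is no K3 surface $X$ over $\mathbf{F}_q$ with $L_{\mathrm{trc}}(X/\mathbf{F}_q,T)=L(T)$.
\end{theorem}

The proof does not use $(\star)$, so the conclusion of Theorem~\ref{thm:converse} with $n=1$ fails for this $L$ whether or not $(\star)$ is assumed.

Conditions (1)--(5) describe eigenvalues of Frobenius, but Frobenius is also an isometry of a unimodular lattice in each cohomology theory, and all these lattices contain one global object, the N\'eron--Severi group $N$ of $\bar X$ with its intersection form. If $L_{\mathrm{trc}}$ has degree $16$, then $N$ has rank $6$ and signature $(1,5)$. The polynomial $L$ is chosen so that it determines $N\otimes\mathbf{Q}_\ell$ for every prime $\ell$: each of these spaces must be a sum of three hyperbolic planes. For $\ell\neq p$ this is read off from \'etale cohomology (Section~\ref{sec:etale}), for $\ell=p$ from crystalline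 cohomology (Section~\ref{sec:crys}). A rational quadratic form that is hyperbolic at all primes has signature $(r,s)$ with $8\mid r-s$, and $1-5=-4$.

\section{Quadratic forms and their isometries}\label{sec:forms}

A \emph{quadratic space} over a field $k$ of characteristic $0$ is a finite-dimensional vector space $V$ with a nondegenerate symmetric bilinear form $\langle\ ,\ \rangle$. Its determinant $\det V\in k^\times/k^{\times2}$ is the determinant of a Gram matrix. We write $\langle a_1,\dots,a_n\rangle$ for a diagonal form and $U$ for the hyperbolic plane, with Gram matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, over any ring; over $k$ it is isometric to $\langle1,-1\rangle$. A space is \emph{hyperbolic} if it is isometric to some $U^n$. A \emph{unimodular lattice} in a quadratic space over $\mathbf{Q}_\ell$ is a $\mathbf{Z}_\ell$-lattice on which the form takes values in $\mathbf{Z}_\ell$ and has unit Gram determinant. We use the following textbook facts.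

\begin{enumerate}
\item[(A)] A space of dimension $2n$ with a totally isotropic subspace of dimension $n$ is hyperbolic. If $V\oplus V'\cong V\oplus V''$, then $V'\cong V''$ (Witt cancellation).
\item[(B)] For a place $w$ of $\mathbf{Q}$ the Hilbert symbol $(a,b)_w\in\{\pm1\}$ is bimultiplicative on $\mathbf{Q}_w^\times/\mathbf{Q}_w^{\times 2}$. It equals $1$ if $w=\ell$ is odd and $a,b$ are units; $(-1,-1)_w=-1$ exactly for $w=2,\infty$; and $\prod_w(a,b)_w=1$ for $a,b\in\mathbf{Q}^\times$.
\item[(C)] The Hasse invariant $\varepsilon_w(V)=\prod_{i<j}(a_i,a_j)_w$ of $V\cong\langle a_1,\dots,a_n\rangle$ does not depend on the diagonalization, and quadratic spaces over $\mathbf{Q}_\ell$ are classified by dimension, determinant and Hasse invariant.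
\item[(D)] For odd $\ell$ a unimodular lattice has an orthogonal basis $e_i$ with $\langle e_i,e_i\rangle\in\mathbf{Z}_\ell^\times$.
\end{enumerate}

\begin{lemma}\label{lem:unimodular}
Let $\ell$ be odd and let $V$ be a quadratic space of dimension $2n$ over $\mathbf{Q}_\ell$ with $\det V=(-1)^n$. If $V$ contains a unimodular lattice, then $V$ is hyperbolic.
\end{lemma}

\begin{proof}
By (D) and (B), $\varepsilon_\ell(V)=1$, and $\varepsilon_\ell(U^n)=1$ because $U^n\cong\langle1,-1\rangle^n$. The determinants agree, so (C) applies.
\end{proof}

\begin{lemma}\label{lem:signature}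
Let $V$ be a quadratic space over $\mathbf{Q}$ of signature $(r,s)$. If $V\otimes\mathbf{Q}_\ell$ is hyperbolic for every prime $\ell$, then $8$ divides $r-s$.
\end{lemma}

\begin{proof}
Let $r+s=2n$. The rational number $(-1)^n\det V$ is a square in every $\mathbf{Q}_\ell$. It has even valuation at every prime, so it is $\pm1$ times a rational square, and the sign is $+$ because $-1\notin\mathbf{Q}_3^{\times2}$. Hence $(-1)^s=(-1)^n$. The rational forms $V$ and $U^n$ have the same Hasse invariant at every prime, hence also at $\infty$ by the product formula. A real form with $k$ negative diagonal entries has Hasse invariant $(-1)^{k(k-1)/2}$, so $s(s-1)/2\equiv n(n-1)/2 \pmod 2$. For $k\equiv0,1,2,3\pmod4$ the parity of $k(k-1)/2$ is $0,0,1,1$; together with the parity of $k$ it determines $k$ modulo $4$. Thus $s\equiv n\pmod 4$ and $r-s=2(n-s)\equiv0\pmod8$.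
\end{proof}

\begin{example}\label{ex:diagonal}
The form $I_{r,s}=\langle1\rangle^r\oplus\langle-1\rangle^s$ has determinant $(-1)^s$ and Hasse invariant $(-1,-1)_w^{s(s-1)/2}$, and $U^n\cong I_{n,n}$. The form $I_{3,19}$ and $U^{11}$ both have determinant $-1$, and the exponents $171$ and $55$ are both odd, so $I_{3,19}$ is hyperbolic over every $\mathbf{Q}_\ell$. The form $I_{1,5}$ and $U^3$ both have determinant $-1$, but the exponents are $10$ and $3$. So $I_{1,5}$ is hyperbolic over $\mathbf{Q}_\ell$ for odd $\ell$ and not over $\mathbf{Q}_2$. A single exceptional prime is thus compatible with signature $(1,5)$, and the proof of Theorem~\ref{thm:main} has to control every prime, including $2$ and $p$.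
\end{example}

The next lemma collects the three ways in which the characteristic polynomial of an isometry constrains the form.

\begin{lemma}\label{lem:isometry}
Let $F$ be an isometry of a quadratic space $V$ over a field $k$ of characteristic $0$.
\begin{enumerate}
\item[(a)] Let $I,I'\subset V$ be $F$-stable subspaces. If no eigenvalue of $F$ on $I$ is the inverse of an eigenvalue of $F$ on $I'$, then $\langle I,I'\rangle=0$.
\item[(b)] If $\pm1$ are not eigenvalues of $F$, then $\det V=\det(F-F^{-1})$ in $k^\times/k^{\times2}$.
\item[(c)] Let $k=\mathbf{Q}_\ell$, let $\Lambda\subset V$ be a unimodular lattice with $F\Lambda=\Lambda$, and let $V=V_1\oplus V_2$ be an $F$-stable orthogonal decomposition. If the characteristic polynomials $\chi_1,\chi_2\in\mathbf{Z}_\ell[x]$ of $F$ on $V_1,V_2$ have no common root in $\bar{\mathbf{F}}_\ell$, then $\Lambda\cap V_1$ and $\Lambda\cap V_2$ are unimodular.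
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\chi$ be the characteristic polynomial of $F$ on $I$. By hypothesis $\chi(F^{-1})$ is invertible on $I'$. Given $x\in I$ and $y\in I'$, write $y=\chi(F^{-1})w$ with $w\in I'$. The adjoint of $F$ is $F^{-1}$, so $\langle x,y\rangle=\langle\chi(F)x,w\rangle=0$.

(b) The operator $A=F-F^{-1}$ is invertible and its adjoint is $-A$. Hence $(x,y)\mapsto\langle Ax,y\rangle$ is a nondegenerate alternating form. Its Gram determinant, which is $\det A$ times the Gram determinant of $V$, is the square of a Pfaffian.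

(c) The $\mathbf{Z}_\ell$-module $\mathbf{Z}_\ell[x]/(\chi_1,\chi_2)$ is finitely generated because $\chi_1$ is monic, and it vanishes modulo $\ell$. By Nakayama's lemma it is zero, so $1=\alpha_1\chi_1+\alpha_2\chi_2$ with $\alpha_i\in\mathbf{Z}_\ell[x]$. For $y\in\Lambda$ we get $y=\alpha_2(F)\chi_2(F)y+\alpha_1(F)\chi_1(F)y$. Both terms lie in $\Lambda$; the first lies in $V_1$ because $\chi_2(F)$ kills $V_2$, and the second lies in $V_2$ because $\chi_1(F)$ kills $V_1$. So $\Lambda=(\Lambda\cap V_1)\oplus(\Lambda\cap V_2)$. The Gram determinants of the summands lie in $\mathbf{Z}_\ell$ and their product is a unit.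
\end{proof}

\section{The mechanism in rank four}\label{sec:example}

Before constructing $L$ we look at the smallest case in which split and inert primes behave differently. It shows which condition on $\gamma$ is the essential one.

\begin{example}\label{ex:gauss}
Let $K=\mathbf{Q}(i)$ and $\gamma=(3+4i)/5$, so that $\gamma\bar\gamma=1$. For a prime $\ell\ne5$ and $\alpha\in\mathbf{Q}_\ell^\times$ let $K_\ell=K\otimes\mathbf{Q}_\ell$ and let $V_\alpha=K_\ell^2$ with the form $\frac12\operatorname{Tr}(x\bar x'+\alpha y\bar y')$. In the basis $(1,0),(i,0),(0,1),(0,i)$ it is $\langle1,1,\alpha,\alpha\rangle$. Multiplication by $\gamma$ is an isometry $F$ with characteristic polynomial $(x^2-\frac65x+1)^2$. The determinant $\alpha^2$ is a square for all $\alpha$, as Lemma~\ref{lem:isometry}(b) predicts: $\det(F-F^{-1})=(64/25)^2$.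

\emph{A split prime.} For $\ell=13$ the eigenvalues $\gamma^{\pm1}$ lie in $\mathbf{Q}_{13}$. The two eigenspaces are planes, totally isotropic by Lemma~\ref{lem:isometry}(a) since $\gamma^2\neq1$. So $V_\alpha$ is hyperbolic for every $\alpha$.

\emph{An inert prime.} Let $\ell=3$ and $\mathcal{O}=\mathbf{Z}_3[i]$. The space $V_{-1}$ is hyperbolic, since the plane $x=y$ is totally isotropic. The space $V_{-3}$ has no nonzero isotropic vector, since $x\bar x$ has even valuation and $3y\bar y$ has odd valuation. So the characteristic polynomial does not determine the space; only an integral structure can. By Lemma~\ref{lem:unimodular}, $V_{-3}$ contains no unimodular lattice. If $V_{-3}$ is an orthogonal summand of a larger space with an isometry that extends $F$ and preserves a unimodular lattice, then by Lemma~\ref{lem:isometry}(c) the characteristic polynomial on the complement shares a root in $\bar{\mathbf{F}}_3$ with $x^2-\frac65x+1$.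

\emph{A common root allows gluing.} We have $\gamma+i=3(1+3i)/5$, so $\gamma\equiv-i\pmod{3\mathcal{O}}$. Let $V'=K_3$ with the form $\frac12\operatorname{Tr}(3z\bar z')$, let $F$ act on it by $-i$, an isometry of finite order with characteristic polynomial $\Phi_4$, and put
\[
\Lambda=\mathcal{O}^3+\{(0,y/3,y/3):y\in\mathcal{O}\}\subset V_{-3}\oplus V' .
\]
The vectors $(0,y/3,y/3)$ pair to zero with one another and integrally with $\mathcal{O}^3$. The lattice $\mathcal{O}^3\cong\langle1,1,-3,-3,3,3\rangle$ has determinant of valuation $4$ and index $9$ in $\Lambda$, so $\Lambda$ is unimodular. It is $F$-stable because $F(0,y/3,y/3)=(0,-iy/3,-iy/3)+(0,(\gamma+i)y/3,0)$.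
\end{example}

For a K3 surface the role of $V_\alpha$ is played by the orthogonal complement of $N\otimes\mathbf{Q}_\ell$ in $\mathrm{H}^2(\bar X,\mathbf{Q}_\ell(1))$, and the role of $V'$ by $N\otimes\mathbf{Q}_\ell$, on which $F$ has finite order. To exclude all K3 surfaces we do not get to choose the action on $N$, so at every prime where the splitting argument is unavailable $\gamma$ must avoid, modulo $\ell$, all roots of unity that can occur on $N$. This guides the choices.

\emph{The degree.} If $\deg L_{\mathrm{trc}}=2d$, then $N$ will have signature $(1,21-2d)$, and Lemma~\ref{lem:signature} gives no contradiction for $d\equiv2\pmod4$. For $d=8$ we have $r-s=-4$, and the rank $6$ of $N$ is small, so that few cyclotomic polynomials can occur.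

\emph{The field.} Suppose that complex conjugation lies in the inertia group of a place $\lambda\nmid p$ of $E=\mathbf{Q}(\gamma)$. Then $\gamma\equiv\bar\gamma=\gamma^{-1}$, so $\gamma\equiv\pm1\pmod\lambda$, a root of $\Phi_1$ or $\Phi_2$. In an imaginary quadratic field every ramified prime is of this kind, one always exists, and it differs from $p$, which has to split for $\gamma$ to have nonzero valuation. So a quadratic $Q$ cannot work. In a compositum $E=K_1K_2$ of imaginary quadratic fields of coprime discriminants every nontrivial inertia group is $\operatorname{Gal}(E/K_1)$ or $\operatorname{Gal}(E/K_2)$, and neither contains complex conjugation. We therefore take $\deg Q=4$ and $e=4$.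

\section{The polynomial}\label{sec:poly}

The number $p=4523<68^2$ is prime: it is odd, and its remainders modulo $3$, $5$, $7$, $11$, $13$, $17$, $19$, $23$, $29$, $31$, $37$, $41$, $43$, $47$, $53$, $59$, $61$, $67$ are $2$, $3$, $1$, $2$, $12$, $1$, $1$, $15$, $28$, $28$, $9$, $13$, $8$, $11$, $18$, $39$, $9$, $34$. Let $K_1=\mathbf{Q}(\sqrt{-167})$ and $K_2=\mathbf{Q}(\sqrt{-19})$, of discriminants $-167$ and $-19$, let $E=K_1K_2$ with complex conjugation $z\mapsto\bar z$, and put
\[
z_1=66+\sqrt{-167},\qquad z_2=\frac{131+7\sqrt{-19}}{2},\qquad\gamma=-\frac{z_1z_2}{p}.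
\]
These $z_i$ are algebraic integers with traces $a=132$, $b=131$ and norms $z_1\bar z_1=4356+167=p$ and $z_2\bar z_2=(17161+931)/4=p$. The group $\operatorname{Gal}(E/\mathbf{Q})=\operatorname{Gal}(K_1/\mathbf{Q})\times\operatorname{Gal}(K_2/\mathbf{Q})$ carries $\gamma$ to the four numbers $-w_1w_2/p$ with $w_i\in\{z_i,\bar z_i\}$; each such $\gamma'$ satisfies $\gamma'\bar\gamma'=1$. The two numbers $-z_1z_2/p$ and $-\bar z_1z_2/p$ have sum $-a/\bar z_2$ and product $z_2/\bar z_2$, so they are the roots of $\bar z_2x^2+ax+z_2$. With the symmetric statement for $K_1$, the four numbers are the roots of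
\begin{equation}\label{eq:factor}
S(x)=(\bar z_2x^2+ax+z_2)(z_2x^2+ax+\bar z_2)=(\bar z_1x^2+bx+z_1)(z_1x^2+bx+\bar z_1).
\end{equation}
Expanding with $z_2^2+\bar z_2^2=b^2-2p$ gives
\[
S(x)=px^4+abx^3+(a^2+b^2-2p)x^2+abx+p=4523x^4+17292x^3+25539x^2+17292x+4523 .
\]
So $Q=S/p$ is the polynomial of Theorem~\ref{thm:main}. It is monic and reciprocal, whence $Q(x)=\prod(x-\gamma')$ and $Q(T)=\prod(1-\gamma'T)$. Moreover $S(x)=x^2P(x+x^{-1})$ with
\[
P(t)=pt^2+abt+(a^2+b^2-4p)=4523\,t^2+17292\,t+16493 .
\]

\begin{proposition}\label{prop:conditions}
The polynomial $Q$ is irreducible over $\mathbf{Q}$. Its roots in $\bar{\mathbf{Q}}_p$ are four elements $\gamma_1^{\pm1},\gamma_2^{\pm1}$ of $\mathbf{Q}_p$ with $v_p(\gamma_1)=-1$ and $v_p(\gamma_2)=0$. The polynomial $L=Q^4$ satisfies \textup{(1)--(5)} for $q=p^4$, with $d=8$, $e=4$, $h=4$.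
\end{proposition}

\begin{proof}
The prime $p$ is unramified in $K_i$ and is the norm of the integer $z_i$, so it splits in $K_1$ and $K_2$, hence completely in $E$. Fix an embedding $E\to\mathbf{Q}_p$. Then $\{v_p(z_i),v_p(\bar z_i)\}=\{0,1\}$, so the four numbers $-w_1w_2/p$ have valuations $-1,0,0,1$. Complex conjugation pairs them into inverses, so they are $\gamma_1^{\pm1},\gamma_2^{\pm1}$ as stated. They are Galois conjugates of a number that is not an algebraic integer, so none is a root of unity; this is (2). In particular $\gamma_2\ne\gamma_2^{-1}$, the four conjugates are distinct, and $Q$ is irreducible. This gives (3) and (1), with $2d=16$. For $\ell\ne p$ the polynomial $Q$ lies in $\mathbf{Z}_\ell[x]$, is monic and has constant term $1$, so its roots are $\ell$-adic units; with $\gamma'\bar\gamma'=1$ this is (4). Finally $v=v_p/4$, so four reciprocal roots of $L$ have $v=-\frac14$, four have $v=\frac14$ and eight have $v=0$, and the factor of $Q$ formed by the roots of negative valuation is linear. This is (5) with $h=4$.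
\end{proof}

The choice $q=p^4$ is forced by (5): the root $\gamma_1$ has multiplicity $h=4$ in $L$, so $v(\gamma_1)$ must be $-\frac14$.

Call a prime $\ell\ne p$ \emph{good} if it splits in $K_1$ or in $K_2$, and \emph{bad} otherwise. At a good prime \eqref{eq:factor} is a factorization over $\mathbf{Q}_\ell$, and the argument for the split prime in Example~\ref{ex:gauss} will apply. The primes $2$, $3$, $19$ split in $K_1$, since $-167\equiv1\pmod8$, $-167\equiv1\pmod3$ and $-167\equiv2^2\pmod{19}$. In particular bad primes are odd, which is needed for Lemma~\ref{lem:unimodular}, and inert in $K_2$. At a bad prime we need the following. Let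
\[
\mathcal{M}=\{m\geq1:\varphi(m)\le5\}=\{1,2,3,4,5,6,8,10,12\},
\]
where $\varphi$ is Euler's function.

\begin{proposition}\label{prop:coprime}
If $\ell$ is a bad prime and $m\in\mathcal{M}$, then $S$ and the cyclotomic polynomial $\Phi_m$ have no common root in $\bar{\mathbf{F}}_\ell$.
\end{proposition}

\begin{proof}
Let $\zeta$ be a primitive $m$-th root of unity, $c=\zeta+\zeta^{-1}$, and let $R_m\in\mathbf{Z}$ be the product of $P(c')$ over the distinct conjugates $c'$ of $c$. A common root $\xi$ defines a ring homomorphism $\mathbf{Z}[\zeta]=\mathbf{Z}[x]/(\Phi_m)\to\bar{\mathbf{F}}_\ell$ with $\zeta\mapsto\xi$. It kills $S(\zeta)=\zeta^2P(c)$, hence $P(c)$, hence its multiple $R_m$. So $\ell\mid R_m$, and it suffices to show that no bad prime divides any $R_m$.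

\emph{The values $R_m$.} For $m=1,2,3,4,6$ we have $c=2,-2,-1,0,1$. The formula for $P$ gives $P(\pm2)=(a\pm b)^2$, so $R_1=263^2$ and $R_2=1$; this is the purpose of taking $a-b=1$. Next $R_3=3724=2^2\cdot7^2\cdot19$, $R_4=16493$ and $R_6=38308$. For the other $m$ the number $c$ is quadratic, and $R_m$ is the norm of $P(c)$:
\[
\begin{array}{c|c|c|l}
m&c^2&P(c)&R_m\\\hline
5&1-c&21016+12769c&21016^2-21016\cdot12769-12769^2=10271591\\
10&1+c&21016+21815c&21016^2+21016\cdot21815-21815^2=424242071\\
8&2&3\,(8513+5764c)&3^2\,(8513^2-2\cdot5764^2)=3^2\cdot6023777\\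
12&3&2\,(15031+8646c)&2^2\,(15031^2-3\cdot8646^2)=2^2\cdot1671013
\end{array}
\]

\emph{A certificate of goodness.} These numbers need not be factored. Let $A,B$ be coprime integers and let $\ell$ be a prime dividing $A^2+19B^2$. If $\ell\ne2,19$, then $\ell\nmid B$, since otherwise $\ell\mid A$, and $-19\equiv(A/B)^2\pmod\ell$ is a nonzero square, so $\ell$ splits in $K_2$. As $2$ and $19$ are good, no bad prime divides $A^2+19B^2$. Now
\[
\begin{array}{rclclcr}
4\cdot263&=&11^2+19\cdot7^2&=&121+931&=&1052,\\
4\cdot7&=&3^2+19\cdot1^2&=&9+19&=&28,\\
R_4&=&113^2+19\cdot14^2&=&12769+3724&=&16493,\\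
R_5&=&1046^2+19\cdot695^2&=&1094116+9177475&=&10271591,\\
R_6&=&97^2+19\cdot39^2&=&9409+28899&=&38308,\\
4R_8/9&=&4667^2+19\cdot349^2&=&21780889+2314219&=&24095108,\\
R_{10}&=&13814^2+19\cdot3505^2&=&190826596+233415475&=&424242071,\\
R_{12}&=&2031^2+19\cdot367^2&=&4124961+2559091&=&6684052 .
\end{array}
\]
In each line $A$ and $B$ are coprime. For the four large pairs the Euclidean algorithm gives the remainders $351,344,7,1$ for $(1046,695)$; $130,89,41,7,6,1$ for $(4667,349)$; $3299,206,3,2,1$ for $(13814,3505)$; and $196,171,25,21,4,1$ for $(2031,367)$. Every prime divisor of an $R_m$ divides one of these eight numbers or is one of the good primes $2,3,19$.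
\end{proof}

\section{The N\'eron--Severi space away from $p$}\label{sec:etale}

In this section and the next, $X$ is a K3 surface over $\mathbf{F}_q$, $q=p^4$, with $L_{\mathrm{trc}}(X/\mathbf{F}_q,T)=Q(T)^4$. Let $N=\mathrm{NS}(\bar X)$. It is a free abelian group of finite rank $\rho$, and by the Hodge index theorem the intersection form on it is nondegenerate of signature $(1,\rho-1)$. Put $N_\ell=N\otimes\mathbf{Q}_\ell$ for every prime $\ell$.

For $\ell\ne p$ let $\Lambda_\ell=\mathrm{H}^2(\bar X,\mathbf{Z}_\ell(1))$ and $V_\ell=\Lambda_\ell\otimes\mathbf{Q}_\ell$, with the cup product pairing to $\mathrm{H}^4(\bar X,\mathbf{Z}_\ell(2))=\mathbf{Z}_\ell$. The Frobenius $F$ is an isometry with $F\Lambda_\ell=\Lambda_\ell$. The Chern class map $N_\ell\to V_\ell$ is Galois equivariant and preserves the forms, so it is injective, and we regard $N_\ell$ as a subspace of $V_\ell$. By Deligne's theorem $\bar X$ lifts to characteristic $0$, so smooth proper base change and comparison with the singular cohomology of a complex K3 surface give $\Lambda_\ell\cong(U^3\oplus E_8(-1)^2)\otimes\mathbf{Z}_\ell$. Thus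 $\Lambda_\ell$ is unimodular. The lattice $E_8$ has full rank in $\mathbf{Q}^8$ with the standard form, so $(U^3\oplus E_8(-1)^2)\otimes\mathbf{Q}\cong I_{3,19}$, and Example~\ref{ex:diagonal} gives
\begin{equation}\label{eq:V}
V_\ell\cong U^{11}\qquad(\ell\ne p).
\end{equation}

The polynomial $L_{\mathrm{trc}}$ singles out a subspace of $V_\ell$ by eigenvalues. To know that its complement is $N_\ell$, and hence comes from a rational form of known signature, we need the Tate conjecture.

\begin{lemma}\label{lem:rank}
The group $N$ has rank $6$ and signature $(1,5)$. The characteristic polynomial $\chi_N\in\mathbf{Z}[x]$ of $F$ on $N$ is a product of polynomials $\Phi_m$ with $m\in\mathcal{M}$. For $\ell\ne p$ the characteristic polynomial of $F$ on $V^{\mathrm{trc}}_\ell=N_\ell^\perp\subset V_\ell$ is $Q(x)^4$.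
\end{lemma}

\begin{proof}
A K3 surface has finite height exactly when the Newton slopes of its second crystalline cohomology are not all equal to $1$. By the theorem of Katz and Messing these slopes are the numbers $1+v(\gamma_i)$ (see Section~\ref{sec:crys}), and some equal $\frac34$. So $X$ has finite height, and since $p\ge5$ the Tate conjecture holds for $X$ over all finite extensions of $\mathbf{F}_q$ \cite{NO}: the subspace $N_\ell$ consists of the vectors of $V_\ell$ fixed by some power of $F$.

Let $G\subset V_\ell$ be the sum of the generalized eigenspaces of $F$ for roots of unity. Then $\dim G=22-16=6$ and $N_\ell\subset G$. As $N_\ell$ is nondegenerate, $G=N_\ell\oplus G'$ with $G'=G\cap N_\ell^\perp$, and $G'$ is $F$-stable. Some power of $F$ is unipotent on $G'$. If $G'\neq0$, this power fixes a nonzero vector of $G'$, which then lies in $N_\ell\cap G'=0$. So $G'=0$ and $N_\ell=G$. This gives the rank and the signature, and it shows that the eigenvalues of $F$ on $N_\ell^\perp$ are the reciprocal roots of $L_{\mathrm{trc}}$.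

Finitely many line bundles generate $N$ and are defined over a finite extension of $\mathbf{F}_q$, so $F$ has finite order on $N$ and $\chi_N$ is a product of cyclotomic polynomials. The class of an ample line bundle on $X$ is fixed by $F$, so $\chi_N$ is $\Phi_1$ times a polynomial of degree $5$, and every factor $\Phi_m$ has $\varphi(m)\le5$.
\end{proof}

Without the ample class the values $m=7,9,14,18$, with $\varphi(m)=6$, would have to be added to $\mathcal{M}$. The determinant of $N$ is computed at the primes $\ell\ne p$ and, being rational, is then known at $p$ as well.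

\begin{lemma}\label{lem:det}
The number $-\det N$ is a square in $\mathbf{Q}^\times$.
\end{lemma}

\begin{proof}
Let $\delta=\prod_{\gamma'}(\gamma'-\gamma'^{-1})$, the product over the four roots of $Q$. It is Galois invariant and nonzero, so $\delta\in\mathbf{Q}^\times$. For $\ell\ne p$, Lemma~\ref{lem:isometry}(b) gives $\det V^{\mathrm{trc}}_\ell=\delta^4=1$ modulo squares; here the evenness of the exponent $e=4$ is used. By \eqref{eq:V}, $\det N_\ell=\det V_\ell=-1$. So $-\det N$ is a square in $\mathbf{Q}_\ell$ for all $\ell\ne p$. It has even valuation at these primes, so it is a rational square times one of $1,-1,p,-p$. Since $p\equiv3\pmod8$, these are $1,7,3,5$ modulo $8$, and only $1$ is a square in $\mathbf{Q}_2$.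
\end{proof}

\begin{proposition}\label{prop:ell}
For every prime $\ell\ne p$ we have $N_\ell\cong U^3$.
\end{proposition}

\begin{proof}
\emph{Good primes.} If $\ell$ splits in $K_i$, choose an embedding $K_i\to\mathbf{Q}_\ell$. Then \eqref{eq:factor} gives $S=gg^*$ in $\mathbf{Q}_\ell[x]$ with $g,g^*$ of degree $2$ and $g^*(x)=x^2g(x^{-1})$, so the roots of $g^*$ are the inverses of the roots of $g$. The factors are coprime because $S$ has four distinct roots. Hence $V_\ell^{\mathrm{trc}}=I\oplus I^*$ with $I=\ker g(F)^4$ and $I^*=\ker g^*(F)^4$, both of dimension $8$. The inverse of an eigenvalue of $F$ on $I$ is a root of $g^*$, hence not an eigenvalue on $I$, so $I$ is totally isotropic by Lemma~\ref{lem:isometry}(a). Thus $V_\ell^{\mathrm{trc}}\cong U^8$ by (A), and $N_\ell\oplus U^8\cong U^{11}$ gives $N_\ell\cong U^3$ by Witt cancellation. No lattice enters, so the argument covers $\ell=2$.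

\emph{Bad primes.} By Lemma~\ref{lem:rank} and Proposition~\ref{prop:coprime}, the polynomials $\chi_N$ and $Q^4=p^{-4}S^4$ have no common root in $\bar{\mathbf{F}}_\ell$. By Lemma~\ref{lem:isometry}(c), $\Lambda_\ell\cap N_\ell$ is a unimodular lattice in $N_\ell$. The prime $\ell$ is odd and $\det N_\ell=-1=(-1)^3$ by Lemma~\ref{lem:det}, so Lemma~\ref{lem:unimodular} applies.
\end{proof}

\section{The N\'eron--Severi space at $p$}\label{sec:crys}

At $p$ we need a unimodular $\mathbf{Z}_p$-lattice that contains $N$ and whose rational span carries an isometry with known eigenvalues. Crystalline cohomology has rank $22$ over the Witt vectors and not over $\mathbf{Z}_p$, and the normalized Frobenius does not preserve it, having eigenvalues of negative valuation; so Lemma~\ref{lem:isometry}(c) cannot be used. Instead we split off the part of slope $1$ integrally, by comparing Newton and Hodge polygons, and descend it to $\mathbf{Z}_p$.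

Let $W_0=W(\mathbf{F}_q)$ and $W=W(\bar{\mathbf{F}}_q)$, with Frobenius automorphism $\sigma$, and let a subscript $\mathbf{Q}$ denote inverting $p$. An \emph{$F$-crystal} is a free $W$-module $\mathcal{H}$ of finite rank $r$ with an injective $\sigma$-linear map $\phi$. Its \emph{Hodge slopes} are the integers $a_1\le\dots\le a_r$ with $\mathcal{H}/\phi\mathcal{H}\cong\bigoplus W/p^{a_i}$. A $\phi$-stable subspace of $\mathcal{H}_{\mathbf{Q}}$ is \emph{isoclinic of slope $j/k$} if it has a $W$-lattice $\Gamma$ with $\phi^k\Gamma=p^j\Gamma$. The space $\mathcal{H}_{\mathbf{Q}}$ is in a unique way a direct sum of isoclinic subspaces of distinct slopes, every isoclinic subspace lies in the summand of its slope, and the \emph{Newton slopes} $\lambda_1\le\dots\le\lambda_r$ are these slopes, repeated according to dimension. The Hodge and Newton polygons start at $(0,0)$ and have the respective slopes on the intervals $[i-1,i]$. We use two facts.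

\begin{enumerate}
\item[(E)] (Newton--Hodge decomposition, \cite[Theorem 1.6.1]{Katz}.) If a break point $(s,t)\in\mathbf{Z}^2$ of the Newton polygon lies on the Hodge polygon, then $\mathcal{H}=\mathcal{H}'\oplus\mathcal{H}''$ as $F$-crystals, where $\mathcal{H}'$ has Hodge slopes $a_1,\dots,a_s$ and Newton slopes $\lambda_1,\dots,\lambda_s$, and $\mathcal{H}''$ has the remaining ones.
\item[(F)] If $\psi$ is a $\sigma$-linear bijection of a free $W$-module $\Gamma$ of finite rank, then $\Gamma^{\psi=1}$ is a free $\mathbf{Z}_p$-module and $\Gamma^{\psi=1}\otimes_{\mathbf{Z}_p}W=\Gamma$. This uses that $\bar{\mathbf{F}}_q$ is algebraically closed.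
\end{enumerate}

Let $\mathcal{H}_0=\mathrm{H}^2_{\mathrm{crys}}(X/W_0)$ with its $\sigma$-linear Frobenius $\phi_0$, and let $\mathcal{H}=\mathcal{H}_0\otimes_{W_0}W=\mathrm{H}^2_{\mathrm{crys}}(\bar X/W)$ with $\phi=\phi_0\otimes\sigma$. The module $\mathcal{H}$ is free of rank $22$, and the cup product is a perfect pairing, defined over $W_0$, with
\begin{equation}\label{eq:pairing}
\langle\phi x,\phi y\rangle=p^2\sigma\langle x,y\rangle .
\end{equation}
Since $\sigma^4=1$ on $W_0$, the map $\phi_0^4$ is $W_0$-linear and multiplies the pairing by $p^8=q^2$. So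
\[
f=q^{-1}(\phi_0^4\otimes1)
\]
is a $W_{\mathbf{Q}}$-linear isometry of $\mathcal{H}_{\mathbf{Q}}$, and it commutes with $\phi$ because $\phi_0^4$ commutes with $\phi_0$. By Katz--Messing, the eigenvalues of $f$ are the $22$ reciprocal roots of $L(X/\mathbf{F}_q,T)$: six roots of unity, and each of $\gamma_1^{\pm1},\gamma_2^{\pm1}$ with multiplicity $4$.

\emph{Newton slopes.} The characteristic polynomial of $\phi_0^4$ factors over $\mathbf{Q}_p$ as $\chi_3\chi_4\chi_5$, of degrees $4,14,4$, where the roots of $\chi_j$ have $v_p=j$. The subspace $D_j=\ker\chi_j(\phi_0^4)$ of $\mathcal{H}_{0,\mathbf{Q}}$ is $\phi_0$-stable because $\sigma$ fixes the coefficients of $\chi_j$. On $D_j$ all eigenvalues of $p^{-j}\phi_0^4$ are units, so this operator maps some $W_0$-lattice $\Gamma_0$ onto itself, and $\phi^4=\phi_0^4\otimes\sigma^4$ maps $\Gamma_0\otimes W$ onto $p^j\Gamma_0\otimes W$. Hence $D_j\otimes W$ is the summand of slope $j/4$, and on it the eigenvalues of $f$ are those with $v_p=j-4$. The Newton polygon has vertices $(0,0),(4,3),(18,17),(22,22)$.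

\emph{Hodge slopes.} By the theorem of Mazur and Ogus the Hodge slopes of $\mathcal{H}$ are given by the Hodge numbers $1,20,1$ of $X$: they are $0$, then $1$ with multiplicity $20$, then $2$. The Hodge polygon has vertices $(0,0),(1,0),(21,20),(22,22)$.

\begin{lemma}\label{lem:M}
The $\mathbf{Z}_p$-module $M=\{x\in\mathcal{H}:\phi x=px\}$ is free of rank $14$, and the pairing makes it a unimodular $\mathbf{Z}_p$-lattice. The map $f$ restricts to an isometry of $M_{\mathbf{Q}}$ whose eigenvalues are the six roots of unity and $\gamma_2,\gamma_2^{-1}$ with multiplicity $4$ each.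
\end{lemma}

\begin{proof}
The break point $(4,3)$ lies on the segment $y=x-1$, $1\leq x\leq 21$, of the Hodge polygon. By (E), $\mathcal{H}=\mathcal{H}_{<1}\oplus\mathcal{H}''$, where $\mathcal{H}''$ has Newton slopes $1$ ($14$ times) and $\frac54$ ($4$ times) and Hodge slopes $1$ ($17$ times) and $2$. The break point $(14,14)$ of $\mathcal{H}''$ lies on its Hodge polygon, so (E) applies again and
\[
\mathcal{H}=\mathcal{H}_{<1}\oplus\mathcal{H}_1\oplus\mathcal{H}_{>1},
\]
with ranks $4,14,4$, Newton slopes $\frac34,1,\frac54$, and all Hodge slopes of $\mathcal{H}_1$ equal to $1$. After inverting $p$ the summands are $D_3\otimes W$, $D_4\otimes W$, $D_5\otimes W$.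

If $\phi x=px$, each component of $x$ satisfies the same equation and so spans an isoclinic subspace of slope $1$ unless it vanishes; hence $x\in\mathcal{H}_1$. The Hodge slopes say that $\phi\mathcal{H}_1=p\mathcal{H}_1$, so (F) applies to $p^{-1}\phi$ on $\mathcal{H}_1$: the module $M$ is free of rank $14$ and $M\otimes W=\mathcal{H}_1$.

The eigenvalues of $f$ on $\mathcal{H}_{1,\mathbf{Q}}$ are units and those on the other two summands are not. By Lemma~\ref{lem:isometry}(a), $\mathcal{H}_1$ is orthogonal to $\mathcal{H}_{<1}\oplus\mathcal{H}_{>1}$, so the pairing is perfect on $\mathcal{H}_1$. For $x,y\in M$, equation \eqref{eq:pairing} gives $\sigma\langle x,y\rangle=\langle x,y\rangle$, that is, $\langle x,y\rangle\in\mathbf{Z}_p$. A basis of $M$ is a $W$-basis of $\mathcal{H}_1$, so its Gram determinant is a unit. Finally $f$ commutes with $\phi$, so it preserves $M_{\mathbf{Q}}$, and its eigenvalues there are its eigenvalues on $\mathcal{H}_{1,\mathbf{Q}}$.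
\end{proof}

\begin{proposition}\label{prop:p}
We have $N_p\cong U^3$.
\end{proposition}

\begin{proof}
The crystalline Chern class map $c_1\colon N\to\mathcal{H}$ is compatible with pullback, preserves the intersection form and satisfies $\phi\,c_1=p\,c_1$. It induces an isometric, hence injective, map $N_p\to M_{\mathbf{Q}}$.

We locate the image by eigenvalues. The map $\phi_0^4\otimes1$ is the pullback along the $\bar{\mathbf{F}}_q$-endomorphism $\mathrm{Fr}_{X,q}\times\mathrm{id}$ of $\bar X=X\times_{\mathbf{F}_q}\bar{\mathbf{F}}_q$. The composite of this endomorphism with the Galois automorphism $\mathrm{id}\times\mathrm{Frob}_q$ is the absolute $q$-Frobenius of $\bar X$, which raises the transition functions of a line bundle to the $q$-th power and so acts on $N$ as multiplication by $q$. Therefore $f$ preserves $N_p$ and acts on it as the inverse of pullback along $\mathrm{id}\times\mathrm{Frob}_q$, which has finite order. So $N_p$ lies in the sum of the generalized eigenspaces of $f$ on $M_{\mathbf{Q}}$ for roots of unity. Both have dimension $6$, so they are equal.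

The orthogonal complement $M'$ of $N_p$ in $M_{\mathbf{Q}}$ is $f$-stable of dimension $8$ with eigenvalues $\gamma_2^{\pm1}$. Here the complete splitting of $p$ in $E$ is used: $\gamma_2$ lies in $\mathbf{Q}_p$, so its generalized eigenspace is a $4$-dimensional subspace of $M'$ defined over $\mathbf{Q}_p$. It is totally isotropic by Lemma~\ref{lem:isometry}(a), because $\gamma_2^2\ne1$. So $M'\cong U^4$. By Lemma~\ref{lem:det}, $\det M_{\mathbf{Q}}=\det N_p\cdot\det U^4=-1=(-1)^7$ modulo squares. Since $M$ is unimodular and $p$ is odd, Lemma~\ref{lem:unimodular} gives $M_{\mathbf{Q}}\cong U^7$, and Witt cancellation gives $N_p\cong U^3$.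
\end{proof}

\section{The contradiction, and extension of the base field}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first assertion is Proposition~\ref{prop:conditions}. Suppose that $X$ is a K3 surface over $\mathbf{F}_q$ with $L_{\mathrm{trc}}(X/\mathbf{F}_q,T)=L(T)$. By Propositions~\ref{prop:ell} and~\ref{prop:p} the rational quadratic space $N\otimes\mathbf{Q}$ is hyperbolic over $\mathbf{Q}_\ell$ for every prime $\ell$. By Lemma~\ref{lem:rank} it has signature $(1,5)$, and $8$ does not divide $1-5=-4$. This contradicts Lemma~\ref{lem:signature}.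
\end{proof}

\begin{remark}\label{rem:extension}
There is no conflict with Theorem~\ref{thm:converse}, because Proposition~\ref{prop:coprime} does not survive extension of the base field. Let $\ell$ be a bad prime and $\lambda$ a place of $E$ above it. Then complex conjugation fixes $\lambda$ and induces $x\mapsto x^\ell$ on the residue field. Indeed, $\ell$ is inert in $K_2$. If $\ell$ is also inert in $K_1$, its Frobenius element is nontrivial on both fields, so it is complex conjugation. Otherwise $\ell=167$ is ramified in $K_1$, the place $\lambda$ is the only one above $\ell$, its residue field is the residue field $\mathbf{F}_{\ell^2}$ of $\ell$ in $K_2$, and complex conjugation acts on it through the nontrivial automorphism of $K_2$. In both cases every conjugate $\gamma'$ of $\gamma$ satisfies $\gamma'^{\,\ell}\equiv\bar\gamma'=\gamma'^{-1}\pmod\lambda$. So if $\ell+1$ divides $n$, then $\prod(x-\gamma_i^n)\equiv(x-1)^{16}\pmod\ell$. This polynomial shares the root $1$ with the factor $\Phi_1$ of $\chi_N$, Lemma~\ref{lem:isometry}(c) no longer applies at $\ell$, and the proof of Proposition~\ref{prop:ell}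 breaks down over $\mathbf{F}_{q^n}$. For example, $13$ is bad, since $-167\equiv2$ and $-19\equiv7$ are not among the squares $1,3,4,9,10,12$ modulo $13$, and this happens for $n=14$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Katz}
Katz, \emph{Slope filtration of $F$-crystals}.

\bibitem{NO}
Nygaard and Ogus, Ann. of Math. \textbf{122} (1985).

\bibitem{Taelman}
Lenny Taelman, \emph{K3 surfaces over finite fields with given $L$-function}, arXiv:1507.08547 (2015).

\end{thebibliography}
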